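\title{Orbital stability of all ground states of the cubic-quintic Schr\"odinger equation in the plane}

\begin{abstract}
We prove that for every frequency $\omega\in(0,\frac3{16})$ the ground state $Q_\omega$ of the cubic-quintic nonlinear Schr\"odinger equation on $\mathbb R^2$ is orbitally stable. The linearized operator is shown to be nondegenerate and the mass of $Q_\omega$ to be strictly increasing in $\omega$. Since the scaling of the cubic equation preserves the mass in two dimensions, the derivative of $Q_\omega$ in $\omega$ can be traded for its derivative in the strength of the quintic term; the sign pattern of the latter, together with two integral identities, determines the slope of the mass. As a consequence, the ground states are exactly the minimizers of the energy at fixed mass. The stability proof also applies when the quintic term is replaced by $|u|^{2\sigma}u$ with any $\sigma>1$.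
\end{abstract}

\section{Introduction}\label{sec:intro}

We consider the cubic-quintic nonlinear Schr\"odinger equation
\begin{equation}\label{eq:nls}
i\partial_tu+\tfrac12\Delta u=-|u|^2u+|u|^4u,\qquad (t,x)\in\mathbb R\times\mathbb R^2,\qquad u|_{t=0}=u_0\in H^1(\mathbb R^2),
\end{equation}
with its mass and energy
\[
M(u)=\|u\|_{L^2}^2,\qquad E(u)=\tfrac12\|\nabla u\|_{L^2}^2-\tfrac12\|u\|_{L^4}^4+\tfrac13\|u\|_{L^6}^6 .
\]
The cubic term lowers the energy of a concentrated wave, and the quintic term penalizes large amplitudes. A solitary wave $u(t,x)=e^{i\omega t}\phi(x)$ balances the two against dispersion; its profile solves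
\begin{equation}\label{eq:stat}
-\tfrac12\Delta\phi+\omega\phi-|\phi|^2\phi+|\phi|^4\phi=0,\qquad\phi\in H^1(\mathbb R^2)\setminus\{0\}.
\end{equation}
A \emph{ground state} is a solution of \eqref{eq:stat} that minimizes the \emph{action} $S=E+\omega M$ among all solutions of \eqref{eq:stat}. We take the following known facts for granted.
\begin{itemize}
\item[(K1)] The problem \eqref{eq:nls} is globally well-posed in $H^1(\mathbb R^2)$, and $M$ and $E$ are conserved.
\item[(K2)] Solutions of \eqref{eq:stat} exist if and only if $0<\omega<\frac3{16}$.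
\item[(K3)] For each such $\omega$, \eqref{eq:stat} has a unique positive radial solution $Q_\omega$, and the ground states are the functions $e^{i\theta}Q_\omega(\cdot-y)$, $\theta\in\mathbb R$, $y\in\mathbb R^2$.
\end{itemize}
The number $\frac3{16}$ is the maximum of $\frac s2-\frac{s^2}3$ over $s>0$: every solution satisfies $\int|\phi|^2(\omega-\frac12|\phi|^2+\frac13|\phi|^4)\,dx=0$ (Lemma~\ref{lem:poho}), which is impossible when $\omega$ exceeds this maximum.

A ground state $Q$ is \emph{orbitally stable} if for every $\varepsilon>0$ there is $\delta>0$ such that $\|u_0-Q\|_{H^1}\le\delta$ implies $\sup_{t\in\mathbb R}d(u(t))\le\varepsilon$, where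
\[
d(u)=\inf_{\theta\in\mathbb R,\ y\in\mathbb R^2}\|u-e^{i\theta}Q(\cdot-y)\|_{H^1}
\]
is the distance to the orbit of $Q$ under phases and translations. Both symmetries have to be factored out: for every $\xi\in\mathbb R^2$ the function $e^{i(\omega t+\xi\cdot x-|\xi|^2t/2)}Q(x-\xi t)$ solves \eqref{eq:nls}, starts close to $Q$ when $\xi$ is small, and then rotates its phase and travels away.

It is known that $Q_\omega$ is orbitally stable for $\omega$ close to $0$ and for $\omega$ close to $\frac3{16}$. The problem, taken from \cite{CKS}, is the conjecture that $Q_\omega$ is orbitally stable for every $\omega\in(0,\frac3{16})$. We prove it. Stability will follow once the mass $M(Q_\omega)$ has positive slope in $\omega$, so the task is to exclude that the mass curve stalls or folds back at an intermediate frequency, where the proof can use neither a small parameter nor a formula for $Q_\omega$.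

Throughout, $\langle g,h\rangle=\int_{\mathbb R^2}gh\,dx$ for real functions, and $H^k_{\rm rad}$, $L^2_{\rm rad}$ are spaces of real radial functions.

\begin{theorem}\label{thm:A}
Let $\omega\in(0,\frac3{16})$, $Q=Q_\omega$, and $L_+=-\frac12\Delta+\omega-3Q^2+5Q^4$ with domain $H^2(\mathbb R^2)$. Then $\ker L_+=\operatorname{span}\{\partial_1Q,\partial_2Q\}$, the equation $L_+v=-Q$ has a unique solution $v\in H^2_{\rm rad}$, and $\langle v,Q\rangle>0$. Consequently, $Q_\omega$ is orbitally stable.
\end{theorem}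

Let $Q_0$ be the positive radial solution of the cubic equation $-\frac12\Delta\phi+\phi-\phi^3=0$, let $M_0=M(Q_0)$, and let $I(m)=\inf\{E(u):u\in H^1(\mathbb R^2),\ M(u)=m\}$.

\begin{theorem}\label{thm:B}
The map $\omega\mapsto M(Q_\omega)$ is $C^1$ with $\frac d{d\omega}M(Q_\omega)>0$, and it is a bijection from $(0,\frac3{16})$ onto $(M_0,\infty)$. For each $m>M_0$, the minimizers of $E$ on $\{M=m\}$ are exactly the functions $e^{i\theta}Q_\omega(\cdot-y)$ with the unique $\omega=\omega(m)$ such that $M(Q_\omega)=m$. Thus every ground state minimizes the energy at its mass, and conversely. The function $I$ is strictly decreasing and strictly concave on $(M_0,\infty)$, with $I'(m)=-\omega(m)$. For $0<m\le M_0$ we have $I(m)=0$, and the infimum is not attained.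
\end{theorem}

The stability proof does not depend on the defocusing power being quintic. For $\sigma>1$ consider
\begin{equation}\label{eq:nlss}
i\partial_tu+\tfrac12\Delta u=-|u|^2u+|u|^{2\sigma}u\quad\text{on }\mathbb R\times\mathbb R^2,
\end{equation}
with energy $E(u)=\frac12\|\nabla u\|_{L^2}^2-\frac12\|u\|_{L^4}^4+\frac1{\sigma+1}\|u\|_{L^{2\sigma+2}}^{2\sigma+2}$. The stationary equation is \eqref{eq:stat} with $|\phi|^{2\sigma}\phi$ in place of $|\phi|^4\phi$, and ground states and orbital stability are defined as above.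

\begin{theorem}\label{thm:C}
Let $\sigma>1$ and $0<\omega<\omega_\sigma:=\max_{s>0}\big(\frac s2-\frac{s^\sigma}{\sigma+1}\big)$. Then every positive radial ground state of \eqref{eq:nlss} with frequency $\omega$ is orbitally stable.
\end{theorem}

Positive radial ground states exist in this range (Proposition~\ref{prop:J}), and $\omega_2=\frac3{16}$. Section~\ref{sec:idea} explains the method on the cubic equation. Sections~\ref{sec:prelim}--\ref{sec:stab} prove Theorems~\ref{thm:A} and~\ref{thm:C} together, for general $\sigma$; there (K3) serves only to know that $Q_\omega$ is a positive radial ground state. Fact (K2) and the uniqueness in (K3) are needed for Theorem~\ref{thm:B}, which is proved in Section~\ref{sec:mass}.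

\section{The slope of the mass and the cubic model}\label{sec:idea}

\subsection*{Why the sign of $\langle v,Q\rangle$ decides}
Let $Q=Q_\omega$. The action $S$ is conserved by \eqref{eq:nls}, and \eqref{eq:stat} says that $Q$ is a critical point of $S$. For $h=h_1+ih_2$ with $h_1,h_2$ real, the quadratic part of $S(Q+h)-S(Q)$ is $\langle L_+h_1,h_1\rangle+\langle L_-h_2,h_2\rangle$, where $L_-=-\frac12\Delta+\omega-Q^2+Q^4$. If this were positive in all directions transverse to the orbit, $S-S(Q)$ would be a Lyapunov functional. The operator $L_-$ is harmless: $L_-Q=0$ with $Q>0$, so $L_-\ge0$ and its kernel is the direction of phase rotation. The operator $L_+$, however, has one negative direction among radial functions. Conservation of mass can repair this. The conserved penalty $K(M(u)-M(Q))^2$ adds $4K\langle Q,h_1\rangle^2$ to the quadratic part, so only the sign of $L_+$ on the orthogonal complement of $Q$ matters. If $L_+v=-Q$, then $\langle L_+v,h\rangle=0$ for $h\perp Q$ and $\langle L_+v,v\rangle=-\langle v,Q\rangle$.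 When $\langle v,Q\rangle>0$, the function $v$ uses up the only negative direction and none is left in $Q^\perp$. Differentiating \eqref{eq:stat} in $\omega$ gives $L_+\partial_\omega Q_\omega=-Q_\omega$, so $v=\partial_\omega Q_\omega$ and $2\langle v,Q\rangle$ is the slope of the mass.

\subsection*{Two explicit directions}
All the exact information on $L_+$ that we use comes from changing the amplitude of $Q$ and from dilating it. Let $f$ be smooth on $(0,\infty)$, let $Q$ be a smooth positive radial solution of $\Delta Q=2f(Q)$ such that $Q$ and $Q'$ decay exponentially, and put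
\[
L=-\tfrac12\Delta+f'(Q),\qquad p=-x\cdot\nabla Q=-rQ',\qquad r=|x| .
\]
Since $\Delta(x\cdot\nabla Q)=2\Delta Q+x\cdot\nabla\Delta Q=4f(Q)-2f'(Q)p$, and since $\operatorname{div}x=2$,
\begin{equation}\label{eq:dirs}
LQ=f'(Q)Q-f(Q),\qquad Lp=2f(Q),\qquad\langle p,Q^j\rangle=\tfrac2{j+1}\int Q^{j+1}\,dx\quad(j\ge1).
\end{equation}
In particular $\langle Q-p,Q\rangle=0$. This is special to the plane: $Q-p$ generates the scaling $\lambda Q(\lambda x)$, which preserves the mass exactly in dimension two.

\subsection*{Trading the frequency for the quintic coupling}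
Insert a coupling constant and consider $-\frac12\Delta\phi+\omega\phi-\phi^3+\mu\phi^5=0$. The substitution $\phi(x)=\sqrt\omega\,\psi(\sqrt\omega\,x)$ preserves the mass and replaces $(\omega,\mu)$ by $(1,\omega\mu)$. So along the family the mass depends on $\omega\mu$ only, and formally $\omega\,\partial_\omega M=\mu\,\partial_\mu M$. At $\mu=1$ the function $\rho=2\partial_\mu\phi$ solves $L\rho=-2Q^5$, and the relation reads $2\omega\langle v,Q\rangle=\langle\rho,Q\rangle$. In Section~\ref{sec:rho} this is replaced by the algebraic identity $2\omega v=\rho+(Q-p)$: the part $Q-p$ of $v$ contributes nothing to the slope, and $\rho$ is what remains.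

\subsection*{The case $\mu=0$}
Take $f(u)=u-u^3$, $Q=Q_0$ and $N=\int Q_0^6\,dx$. Then \eqref{eq:dirs} gives $LQ=-2Q^3$ and $Lp=2Q-2Q^3$. Hence $v=\frac12(Q-p)$ solves $Lv=-Q$ and $\langle v,Q\rangle=0$: the cubic equation is the borderline case, in which all solitary waves $\sqrt\omega\,Q_0(\sqrt\omega\,x)$ have the same mass. Now suppose that $\rho\in H^2_{\rm rad}$ solves $L\rho=-2Q^5$, and put $a_j=\langle\rho,Q^j\rangle$. Pairing the equation with $Q$ and with $p$ gives $-2a_3=-2N$ and $2a_1-2a_3=-\frac23N$, so that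
\[
\langle\rho,Q\rangle=\tfrac23N>0 .
\]
A small defocusing quintic term therefore breaks the tie in favor of a mass that increases with $\omega\mu$, hence with $\omega$; this is where the sign of the quintic term matters.

\subsection*{The case $\mu=1$}
For $Q=Q_\omega$ and $N=\int Q^6\,dx$ the same two pairings give $a_3-2a_5=N$ and $a_3-a_5-\omega a_1=\frac13N$, that is, $\omega a_1=\frac23N+a_5$. There are now three unknowns, and $a_5$ could be very negative if $\rho<0$ near the origin, where $Q^5$ is largest. The missing relation is an inequality. We show that $\rho$ changes sign at most once, from negative to positive, at a radius $r_1$ that we can locate. Since $s=Q^2$ decreases in $r$, every function $k$ such that $k(s)-k(s(r_1))$ has the sign of $s-s(r_1)$ then satisfies $\int\rho\,Q\,[k(s)-k(s(r_1))]\,dx<0$, and a suitable $k$ turns the two identities into $a_1>0$.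

The sign pattern of $\rho$ has three sources. The form of $L$ has at most one negative direction, and none outside an explicit ball (Section~\ref{sec:index}). The solution $w$ of $Lw=0$ that is regular at the origin has one zero and grows exponentially, so that $L$ is invertible (Section~\ref{sec:w}). Finally $\int wQ^5\,dx>0$, which forces $\rho>0$ at infinity (Sections~\ref{sec:w} and~\ref{sec:rho}).

\section{Setting and the shape of the profile}\label{sec:prelim}

In Sections~\ref{sec:prelim}--\ref{sec:stab} we fix $\sigma>1$ and $0<\omega<\omega_\sigma$; the case $\sigma=2$ is \eqref{eq:nls}. We write $\|\cdot\|_q$ for the norm of $L^q(\mathbb R^2)$ and $X=H^1_{\rm rad}$. Put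
\[
G(s)=\omega s-\tfrac12s^2+\tfrac1{\sigma+1}s^{\sigma+1},\qquad G'(s)=\omega-s+s^\sigma,\qquad f(u)=G'(|u|^2)u,
\]
\[
T(u)=\tfrac12\|\nabla u\|_2^2,\qquad V(u)=\int G(|u|^2)\,dx .
\]
Then $S=E+\omega M=T+V$, the stationary equation is $\Delta\phi=2f(\phi)$, and $\frac d{du}G(u^2)=2f(u)$ for real $u$. By a \emph{solution} we mean a solution $\phi\in H^1(\mathbb R^2)\setminus\{0\}$ of this equation. The problem \eqref{eq:nlss} is globally well-posed in $H^1(\mathbb R^2)$, with $u\in C(\mathbb R;H^1)$ and $M$, $E$ conserved \cite{Caz}: both powers are $H^1$-subcritical in the plane, and $E(u)\ge T(u)-\omega_\sigma M(u)$ by the definition of $\omega_\sigma$.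

Since $\omega<\omega_\sigma$, the function $G$ is negative somewhere on $(0,\infty)$, and so is $G'$ because $G(0)=0$. As $G'$ is strictly convex, positive at $0$ and at infinity, and minimal at the point $s_c$ defined by $\sigma s_c^{\sigma-1}=1$, it has exactly two positive zeros, and
\begin{equation}\label{eq:order}
0<s_-<s_c<s_+<1,\qquad G'<0\text{ on }(s_-,s_+),\qquad G'>0\text{ on }[0,s_-)\cup(s_+,\infty).
\end{equation}
Here $s_+<1$ because $s_+-s_+^\sigma=\omega>0$. Note that $G>0$ on $(0,s_-]$. For $\sigma=2$, $s_\pm=\frac12(1\pm\sqrt{1-4\omega})$ and $s_c=\frac12$.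

\subsection*{Standard facts}
\begin{itemize}
\item[(F1)] $H^1(\mathbb R^2)\subset L^q$ for $2\le q<\infty$, and functions in $H^2(\mathbb R^2)$ are continuous and tend to $0$ at infinity. The embedding $X\subset L^q$ is compact for $2<q<\infty$. A function $g\in X$ is continuous on $r>0$ and tends to $0$ at infinity, and $g\mapsto g(r)$ is continuous on $X$ for each $r>0$.
\item[(F2)] Elliptic regularity: a solution lies in $H^2\cap C^2$, and it is smooth if it is positive. If $W$ is smooth and bounded and $h\in H^1$ solves $-\frac12\Delta h+Wh=F\in L^2$ weakly, then $h\in H^2$, and $h$ is smooth if $F$ is. For radial data it suffices to test against radial functions, since a general test function can be replaced by its average over rotations.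
\item[(F3)] Strong maximum principle: if $\phi\in C^2(\mathbb R^2)$, $\phi\ge0$ and $\Delta\phi=c\phi$ with $c$ continuous, then $\phi\equiv0$ or $\phi>0$.
\item[(F4)] For $u\in H^1(\mathbb R^2;\mathbb C)$, $\|\nabla|u|\|_2\le\|\nabla u\|_2$. The Schwarz symmetrization $u^*\in X$ of $|u|$ has the same $L^q$ norms as $u$, and $\|\nabla u^*\|_2\le\|\nabla u\|_2$.
\item[(F5)] Let $\nu>0$ and let $W$ be continuous with $\int_1^\infty|W|\,dr<\infty$. Then $h''+h'/r=(\nu^2+W)h$ has solutions $h_\pm$ on $[1,\infty)$ with $r^{1/2}e^{\mp\nu r}h_\pm\to1$ and $r^{1/2}e^{\mp\nu r}h_\pm'\to\pm\nu$. Indeed, $y=r^{1/2}h$ solves $y''=(\nu^2+W-\frac1{4r^2})y$, an integrable perturbation of $y''=\nu^2y$, and the classical asymptotic theorem \cite{CL} gives solutions $y_\pm\sim e^{\pm\nu r}$ with $y_\pm'\sim\pm\nu e^{\pm\nu r}$.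
\end{itemize}

\begin{lemma}[Pohozaev's identity]\label{lem:poho}
Every solution $\phi$ satisfies $V(\phi)=0$, hence $S(\phi)=T(\phi)$.
\end{lemma}

\begin{proof}
In the plane, $\operatorname{Re}(\Delta\phi\,x\cdot\nabla\bar\phi)=\operatorname{div}\big(\operatorname{Re}(\nabla\phi\;x\cdot\nabla\bar\phi)-\frac12x|\nabla\phi|^2\big)$, while $\operatorname{Re}(2f(\phi)\,x\cdot\nabla\bar\phi)=x\cdot\nabla G(|\phi|^2)=\operatorname{div}(xG(|\phi|^2))-2G(|\phi|^2)$. Integrating over the disk $B_R$ gives $|\int_{B_R}G(|\phi|^2)|\le CR\,e(R)$ with $e(R)=\int_{\partial B_R}(|\nabla\phi|^2+|G(|\phi|^2)|)$. Since $\int_0^\infty e(R)\,dR<\infty$, we have $R\,e(R)\to0$ along a sequence $R\to\infty$.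
\end{proof}

For the rest of this section $Q$ is any positive radial solution, $s=s(r)=Q(r)^2$, and $\nu=\sqrt{2\omega}$.

\begin{lemma}[Profile]\label{lem:profile}
$Q$ and $Q'$ are $O(r^{-1/2}e^{-\nu r})$ as $r\to\infty$, $Q'<0$ on $(0,\infty)$, and $s_-<s(0)<s_+$.
\end{lemma}

\begin{proof}
The equation $Q''+Q'/r=(\nu^2-2Q^2+2Q^{2\sigma})Q$ has the form (F5), because $Q$ is bounded and $\int_1^\infty Q^2\,dr<\infty$. Since $h_+\notin L^2(r\,dr)$, $Q$ is a multiple of $h_-$ on $[1,\infty)$.

Let $H=\frac12Q'^2-G(s)$. Then $H'=Q'(Q''-2f(Q))=-Q'^2/r\le0$ and $H\to0$. If $H(r_0)\le0$ for some $r_0$, then $H=0$ and $Q'=0$ on $(r_0,\infty)$, which is impossible for a positive decaying function. So $H>0$, and therefore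
\begin{equation}\label{eq:crit}
Q'(r_0)=0\quad\Longrightarrow\quad G(s(r_0))<0\quad\Longrightarrow\quad s(r_0)>s_- .
\end{equation}
In particular $s(0)>s_-$. We use $rQ'(r)=2\int_0^rtf(Q)\,dt$. If $s(0)>s_+$, then $Q'>0$ as long as $s>s_+$, so $Q$ increases forever. If $s(0)=s_+$, then $Q$ is constant by uniqueness for the initial value problem. Hence $s(0)<s_+$, $f(Q(0))<0$, and $Q'<0$ for small $r>0$. At a first zero $r_0>0$ of $Q'$ we would have $2f(Q(r_0))=Q''(r_0)\ge0$, whereas \eqref{eq:crit} and $s(r_0)<s(0)<s_+$ give $f(Q(r_0))<0$.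
\end{proof}

Thus $s$ decreases strictly from $s(0)<s_+$ to $0$ and can replace $r$ as a coordinate. Let $r_->0$ be defined by $s(r_-)=s_-$. Then $f(Q)<0$ in the \emph{core} $r<r_-$ and $f(Q)>0$ in the \emph{tail} $r>r_-$. Define
\[
L_+=-\tfrac12\Delta+f'(Q),\quad f'(Q)=\omega-3s+(2\sigma+1)s^\sigma,\qquad L_-=-\tfrac12\Delta+G'(s),
\]
let $B(g,h)=\frac12\langle\nabla g,\nabla h\rangle+\langle f'(Q)g,h\rangle$ and $B_-$ be their forms on real $H^1$ functions, and write $L$ for $L_+$ acting on radial functions. With $p=-rQ'>0$ on $(0,\infty)$, $M=M(Q)$ and $N=\int Q^{2\sigma+2}\,dx$, formula \eqref{eq:dirs} becomes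
\begin{equation}\label{eq:LQ}
LQ=-2Q\,(s-\sigma s^\sigma),\qquad Lp=-2Q\,(s-s^\sigma-\omega),
\end{equation}
\begin{equation}\label{eq:pQ}
\langle p,Q\rangle=M,\qquad\langle p,Q^{2\sigma+1}\rangle=\tfrac N{\sigma+1}.
\end{equation}
Since $p$ and $Lp$ are in $L^2$, so is $\Delta p$, and $p\in H^2_{\rm rad}$. The point of \eqref{eq:LQ} is that $L$ maps $\operatorname{span}\{Q,p\}$ to functions of the form $Q$ times an explicit function of $s$.

\begin{lemma}[Expansion of the action]\label{lem:taylor}
For $h=h_1+ih_2\in H^1$ with $h_1,h_2$ real, as $\|h\|_{H^1}\to0$,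
\[
V(Q+h)=2\langle f(Q),h_1\rangle+O(\|h\|_{H^1}^2),
\]
\[
S(Q+h)=S(Q)+B(h_1,h_1)+B_-(h_2,h_2)+o(\|h\|_{H^1}^2).
\]
\end{lemma}

\begin{proof}
Write $|Q+h|^2=s+\delta$ with $\delta=2Qh_1+|h|^2$. For $0\le s\le1$ and $s+t\ge0$ we have $|G''(s+t)-G''(s)|\le C(|t|+|t|^{\sigma-1})$, so $G(s+\delta)=G(s)+G'(s)\delta+\frac12G''(s)\delta^2+O(|\delta|^3+|\delta|^{\sigma+1})$. Since $|\delta|\le2|h|+|h|^2$ and $f'(Q)=G'(s)+2sG''(s)$,
\[
G(|Q+h|^2)=G(s)+2f(Q)h_1+f'(Q)h_1^2+G'(s)h_2^2+O(|h|^{q_1}+|h|^{q_2})
\]
with $q_1=\min(3,\sigma+1)>2$ and $q_2=\max(6,2\sigma+2)$. Integrate, use (F1) and $V(Q)=0$, and add $T(Q+h)=T(Q)+\langle\nabla Q,\nabla h_1\rangle+T(h_1)+T(h_2)$; the linear terms cancel because $\Delta Q=2f(Q)$.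
\end{proof}

We record three forms of integration by parts. The first is the Wronskian identity: for radial $g,h\in C^2(\mathbb R^2)$ we have $[r(gh'-hg')]'=r(g\Delta h-h\Delta g)$, so
\begin{equation}\label{eq:wr}
r(gh'-hg')(r)=-2\int_0^r(g\,Lh-h\,Lg)\,t\,dt .
\end{equation}
The second concerns truncation. Let $h\in C^2(\mathbb R^2)$ be radial, $0\le a<b\le\infty$ and $D=\{a<r<b\}$; assume $h(a)=0$ if $a>0$, $h(b)=0$ if $b<\infty$, and $h\in H^2$ if $b=\infty$. Then $h\mathbf 1_D\in X$ and
\begin{equation}\label{eq:trunc}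
B(h\mathbf 1_D,g)=\int_Dg\,Lh\,dx+\pi\big[rh'g\big]_a^b\quad(g\in X),\qquad B(h\mathbf 1_D,h\mathbf 1_D)=\int_Dh\,Lh\,dx,
\end{equation}
where the boundary terms at $0$ and $\infty$ are omitted. For smooth compactly supported $g$ this is an integration by parts in $r$, and both sides are continuous in $g\in X$ by (F1). Truncations to disjoint sets $D$ are $B$-orthogonal. The third says that a positive supersolution makes a form nonnegative.

\begin{lemma}[Substitution]\label{lem:subst}
Let $\Omega\subset\mathbb R^2$ be open, $W\in C(\Omega)$, $A=-\frac12\Delta+W$, and $b(g)=\int_\Omega(\frac12|\nabla g|^2+Wg^2)\,dx$. Let $\psi\in C^2(\Omega)$ be positive with $A\psi\ge0$. If $g_n\in C_c^1(\Omega)$, $g_n\to g$ in $H^1(\mathbb R^2)$ and $b(g_n)\to b(g)$, then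
\[
b(g)\ge\tfrac12\int_\Omega\psi^2|\nabla(g/\psi)|^2\,dx+\int_\Omega\frac{A\psi}\psi\,g^2\,dx .
\]
In particular this holds for every real $g\in H^1$ when $\Omega=\mathbb R^2$ and $W$ is bounded.
\end{lemma}

\begin{proof}
For $g=\psi\zeta\in C_c^1(\Omega)$ we have $|\nabla g|^2=\psi^2|\nabla\zeta|^2+\nabla\psi\cdot\nabla(\psi\zeta^2)$, and integrating the last term by parts gives equality. In general, pass to a subsequence along which $g_n$ and $\nabla g_n$ converge almost everywhere and apply Fatou's lemma to the nonnegative integrands on the right.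
\end{proof}

\section{At most one negative direction}\label{sec:index}

A ground state minimizes $S$ only among solutions, a set too thin to take second variations in. We first show that it also solves a minimization problem with one constraint. Lemma~\ref{lem:poho} suggests which one: let
\[
J=\inf\{T(u):u\in X\setminus\{0\},\ V(u)\le0\}.
\]

\begin{proposition}\label{prop:J}
The least action among all solutions equals $J$, positive radial ground states exist, and each of them satisfies $T(Q)=J$.
\end{proposition}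

\begin{proof}
The admissible set is not empty: if $G(a^2)<0$ and $u_R$ equals $a$ for $r\le R$, vanishes for $r\ge R+1$ and is linear in between, then $V(u_R)=\pi R^2G(a^2)+O(R)<0$ for large $R$.

\emph{A minimizer.} In the plane, $T(u(\cdot/\lambda))=T(u)$ and $V(u(\cdot/\lambda))=\lambda^2V(u)$. So there is a minimizing sequence with $\|u_n\|_2=1$, and $u_n\ge0$ by (F4). It is bounded in $X$; along a subsequence $u_n\rightharpoonup u\ge0$ in $X$, strongly in $L^4\cap L^{2\sigma+2}$. The condition $V(u_n)\le0$ reads $\frac12\|u_n\|_4^4-\frac1{\sigma+1}\|u_n\|_{2\sigma+2}^{2\sigma+2}\ge\omega$, and it passes to the limit. Hence $u\ne0$, and $V(u)\le\omega\|u\|_2^2-\omega\le0$. Also $T(u)\le J$, so $u$ is a minimizer. If $V(u)<0$, then $\lambda u$ is admissible for $\lambda<1$ close to $1$ and $T(\lambda u)<T(u)$; so $V(u)=0$.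

\emph{Its equation.} The derivatives of $T$ and $V$ at $u$ in the direction $h\in X$ are $T'h=\langle\nabla u,\nabla h\rangle$ and $V'h=2\langle f(u),h\rangle$. We have $V'\ne0$: otherwise $u$, which is continuous on $r>0$ and tends to $0$, would take values in the finite zero set of $f$ and vanish identically. If $V'h<0$, then $u+th$ is admissible for small $t>0$, so $T'h\ge0$. By continuity $T'h\ge0$ whenever $V'h\le0$; applying this to $\pm h$ shows that $T'$ vanishes on $\ker V'$. Thus $T'=-\gamma V'$ with $\gamma\ge0$, and $\gamma\ne0$ since $T'u>0$. So $\Delta u=2\gamma f(u)$, and $\tilde u=u(\cdot/\sqrt\gamma)$ is a radial solution, positive by (F3), with $S(\tilde u)=T(u)+\gamma V(u)=J$.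

\emph{Comparison.} If $\phi$ is any solution, then $V(\phi^*)=V(\phi)=0$, so $S(\phi)=T(\phi)\ge T(\phi^*)\ge J$ by Lemma~\ref{lem:poho} and (F4). Hence the least action is $J$, $\tilde u$ is a ground state, and $T(Q)=S(Q)=J$ for every ground state $Q$.
\end{proof}

From now on, $Q$ is a positive radial ground state. The next lemma is the only place where the minimality of the action is used.

\begin{lemma}[Index]\label{lem:index}
$B(h,h)\ge0$ on the hyperplane $\mathcal N=\{h\in X:\langle f(Q),h\rangle=0\}$. In particular, $B$ is not negative definite on any two-dimensional subspace of $X$.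
\end{lemma}

\begin{proof}
Let $h\in\mathcal N$ and $F=f(Q)\in X\setminus\{0\}$. By Lemma~\ref{lem:taylor}, $V(Q+th+\tau F)=2\tau\|F\|_2^2+O(t^2+\tau^2)$. For a large constant $C$ and small $t\ne0$ this has opposite signs at $\tau=\pm Ct^2$, so $u_t=Q+th+\tau(t)F$ satisfies $V(u_t)=0$ for some $|\tau(t)|\le Ct^2$. Then $S(u_t)=T(u_t)\ge J=S(Q)$, and Lemma~\ref{lem:taylor} gives $0\le t^2B(h,h)+o(t^2)$. Finally, every two-dimensional subspace contains a nonzero element of $\mathcal N$.
\end{proof}

The borderline case $B(h,h)=0$ will be handled twice by the following observation. Let $F\in L^2_{\rm rad}\setminus\{0\}$, suppose $B\ge0$ on $F^\perp=\{g\in X:\langle F,g\rangle=0\}$, and let $h\in F^\perp$. Then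
\begin{equation}\label{eq:CS}
B(h,h)=0\quad\Longrightarrow\quad B(h,\cdot)=\lambda\langle F,\cdot\rangle\text{ on }X\text{ for some }\lambda\in\mathbb R,
\end{equation}
because the Cauchy--Schwarz inequality for $B$ on $F^\perp$ shows that $B(h,\cdot)$ vanishes there.

The index lemma counts negative directions; the next lemma locates them. In the tail, $p$ is a positive supersolution.

\begin{lemma}[Positivity in the tail]\label{lem:tail}
If $g\in X\setminus\{0\}$ vanishes for $r\le r_-$, then $B(g,g)>0$.
\end{lemma}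

\begin{proof}
Apply Lemma~\ref{lem:subst} with $\Omega=\{r>r_-\}$, $A=L_+$ and $\psi=p$, for which $L_+p=2f(Q)>0$ in $\Omega$. The dilates $g(\cdot/\lambda)$, $\lambda\downarrow1$, vanish near the closed disk and converge to $g$ in $H^1$; cutting off and mollifying them gives approximants in $C_c^1(\Omega)$. Hence $B(g,g)\ge\int_\Omega2f(Q)p^{-1}g^2\,dx>0$.
\end{proof}

\section{The homogeneous solution and nondegeneracy}\label{sec:w}

Let $w$ be the radial solution of $Lw=0$ with $w(0)=1$, $w'(0)=0$, that is, the solution of the Volterra equation $w(r)=1+2\int_0^rt\log(r/t)f'(Q(t))w(t)\,dt$. Every radial $C^2$ solution of $Lh=0$ on $\mathbb R^2$ is a multiple of $w$. Thus $w$ decides whether $L$ has a radial kernel, and through \eqref{eq:wr} it will control solutions of inhomogeneous equations at infinity. The zeros of $w$ are simple, by uniqueness for the differential equation, and hence isolated.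

\begin{lemma}\label{lem:zero}
The function $w$ has exactly one zero $r_w$, and $s_w:=s(r_w)<s_c$.
\end{lemma}

\begin{proof}
\emph{At most one zero.} Let $r_a<r_b$ be the first two zeros, $w_1=w\mathbf 1_{\{r<r_a\}}$ and $w_2=w\mathbf 1_{\{r_a<r<r_b\}}$. By \eqref{eq:trunc}, $B$ vanishes on $\operatorname{span}\{w_1,w_2\}$. Choose $h=\alpha w_1+\beta w_2\ne0$ in $\mathcal N$. Lemma~\ref{lem:index}, \eqref{eq:CS} and \eqref{eq:trunc} give, for all $g\in X$,
\[
\lambda\langle f(Q),g\rangle=B(h,g)=\pi(\alpha-\beta)r_aw'(r_a)g(r_a)+\pi\beta r_bw'(r_b)g(r_b).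
\]
A function $g\ge0$, $g\ne0$, supported in $r>\max(r_b,r_-)$ gives $\lambda=0$. Since $g(r_a)$ and $g(r_b)$ can be prescribed freely and the zeros are simple, $\beta=0$ and $\alpha=\beta$, a contradiction.

\emph{At least one zero.} If $w>0$ everywhere, Lemma~\ref{lem:subst} with $\psi=w$ gives $B\ge0$ on $X$. But $B$ has a negative direction. Indeed, $B(p,p)=\langle2f(Q),p\rangle=-\int x\cdot\nabla G(s)\,dx=2V(Q)=0$, and with $g=Lp\in X\setminus\{0\}$ we get $B(p-\varepsilon g,p-\varepsilon g)=-2\varepsilon\|g\|_2^2+O(\varepsilon^2)<0$ for small $\varepsilon>0$.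

\emph{Location.} By \eqref{eq:wr} and \eqref{eq:LQ},
\begin{equation}\label{eq:wQ}
r(wQ'-Qw')(r)=4\int_0^rwQ^3(1-\sigma s^{\sigma-1})\,t\,dt .
\end{equation}
At $r=r_w$ the left side is $-r_wQ(r_w)w'(r_w)>0$. If $s_w\ge s_c$, then $w\ge0$ and $1-\sigma s^{\sigma-1}\le0$ on $[0,r_w]$, and the right side is nonpositive.
\end{proof}

So $w$ has the sign of $s-s_w$. To exclude that $w$ decays, we use that a decaying $w$ would be orthogonal to $L\psi$ for every $\psi\in\operatorname{span}\{Q,p\}$, and we choose $\psi$ so that $L\psi$ changes sign exactly where $w$ does.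

\begin{proposition}[Nondegeneracy]\label{prop:nondeg}
There is $\kappa_0>0$ with $w\sim-\kappa_0r^{-1/2}e^{\nu r}$ as $r\to\infty$, and $L:H^2_{\rm rad}\to L^2_{\rm rad}$ is invertible.
\end{proposition}

\begin{proof}
The equation $w''+w'/r=2f'(Q)w$ has the form (F5), so $w=c_+h_++c_-h_-$ on $[1,\infty)$. Since $w<0$ for $r>r_w$, the first claim holds unless $c_+=0$. Suppose $c_+=0$; then $w\in H^2_{\rm rad}$. If $r_w\ge r_-$, the function $g=w\mathbf 1_{\{r>r_w\}}$ has $B(g,g)=0$ by \eqref{eq:trunc}, which contradicts Lemma~\ref{lem:tail}. So $r_w<r_-$, and $s_-<s_w<s_c$. By \eqref{eq:LQ},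
\[
L(\beta Q-p)=-2Q\,q(s),\qquad q(s)=G'(s)+\beta(s-\sigma s^\sigma).
\]
Take $\beta=-G'(s_w)/(s_w-\sigma s_w^\sigma)$, so that $q(s_w)=0$. Here $\beta>0$, because $G'(s_w)<0$ by $s_-<s_w<s_+$ and $s_w-\sigma s_w^\sigma>0$ by $s_w<s_c$. Moreover $q(0)=\omega>0$ and $q(s_+)=\beta s_+(1-\sigma s_+^{\sigma-1})<0$. The function $q(s)=\omega+(\beta-1)s+(1-\sigma\beta)s^\sigma$ is convex or concave. If it is convex, then to the right of its first zero it lies below the chord to $(s_+,q(s_+))$ and is negative; if it is concave, then to the left of its last zero in $(0,s_+)$ it lies above the chord to $(0,q(0))$ and is positive. Either way $s_w$ is the only zero in $(0,s_+)$, and $q$ has the sign of $s_w-s$ there. Hence $wq(s)<0$ for $r\ne r_w$, and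
\[
0=\langle Lw,\beta Q-p\rangle=\langle w,L(\beta Q-p)\rangle=-2\int wQ\,q(s)\,dx>0,
\]
a contradiction. So $w\notin L^2$, and $L$ is injective on $H^2_{\rm rad}$ by (F2). Write $L=(1+WA^{-1})A$ with $A=-\frac12\Delta+\omega$, an isomorphism from $H^2_{\rm rad}$ onto $L^2_{\rm rad}$, and $W=f'(Q)-\omega$. Since $W$ is bounded and tends to $0$ at infinity, $WA^{-1}$ is compact on $L^2_{\rm rad}$, and the Fredholm alternative gives surjectivity.
\end{proof}

\begin{lemma}[Sign at infinity]\label{lem:ratio}
Let $h$ be radial, bounded and $C^2$, and suppose $r(wh'-hw')\to\ell\ne0$ as $r\to\infty$. Then $h$ has the sign of $\ell$ for large $r$.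
\end{lemma}

\begin{proof}
Let $\ell>0$; otherwise replace $h$ by $-h$. Then $(h/w)'=(wh'-hw')/w^2>0$ for large $r$, and $h/w\to0$ because $|w|\to\infty$. So $h/w<0$ for large $r$, where $w<0$.
\end{proof}

For $h=\rho$ the limit $\ell$ will be a multiple of the integral $b_*$ below. Although $w$ is exponentially large and negative in the tail, the core wins.

\begin{lemma}\label{lem:bstar}
$b_*:=\int_0^\infty wQ^{2\sigma+1}r\,dr>0$.
\end{lemma}

\begin{proof}
Let $b_3=\int_0^\infty wQ^3r\,dr$. Both integrals converge absolutely, since $wQ^3=O(e^{-2\nu r})$. As $w$ has the sign of $s-s_w$,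
\[
b_*-s_w^{\sigma-1}b_3=\int_0^\infty wQ^3(s^{\sigma-1}-s_w^{\sigma-1})\,r\,dr>0 .
\]
By \eqref{eq:wQ}, $r(wQ'-Qw')\to4(b_3-\sigma b_*)$, and this limit is nonnegative by Lemma~\ref{lem:ratio}, because $Q>0$. Therefore $b_3\ge\sigma b_*>\sigma s_w^{\sigma-1}b_3$. Since $s_w<s_c$, we have $\sigma s_w^{\sigma-1}<1$, so $b_3>0$ and $b_*>s_w^{\sigma-1}b_3>0$.
\end{proof}

\section{The sign of the slope}\label{sec:rho}

Let $\rho\in H^2_{\rm rad}$ be the solution, smooth and bounded by (F1) and (F2), of
\begin{equation}\label{eq:rho}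
L\rho=-2Q^{2\sigma+1}.
\end{equation}
By \eqref{eq:LQ}, $L(Q-p)=-2\omega Q+2(\sigma-1)Q^{2\sigma+1}$. Hence, using \eqref{eq:pQ},
\begin{equation}\label{eq:v}
v:=\tfrac1{2\omega}\big((\sigma-1)\rho+Q-p\big)\quad\text{satisfies}\quad Lv=-Q,\qquad\langle v,Q\rangle=\tfrac{\sigma-1}{2\omega}\langle\rho,Q\rangle .
\end{equation}
The cubic terms cancel in $L(Q-p)$; this is why the focusing power is kept cubic while the defocusing one is free.

\begin{lemma}[Sign pattern]\label{lem:pattern}
Either $\rho>0$ on $(0,\infty)$, or there is $r_1\in(0,r_-)$ with $\rho\le0$ on $[0,r_1]$ and $\rho>0$ on $(r_1,\infty)$.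
\end{lemma}

\begin{proof}
By \eqref{eq:wr}, $r(w\rho'-\rho w')=4\int_0^rwQ^{2\sigma+1}t\,dt\to4b_*>0$, so $\rho>0$ for large $r$ by Lemma~\ref{lem:ratio}. Suppose $\rho$ has a zero in $(0,\infty)$, and let $r_1$ be the largest one. Because the right side of \eqref{eq:rho} is negative, every region where $\rho>0$ produces a negative direction: if $D=\{a<r<b\}$ and $(a,b)$ is a maximal subinterval of $(0,\infty)$ on which $\rho>0$, then \eqref{eq:trunc} gives $B(\rho\mathbf 1_D,\rho\mathbf 1_D)=-2\int_D\rho\,Q^{2\sigma+1}dx<0$. For $D=\{r>r_1\}$, Lemma~\ref{lem:tail} then forces $r_1<r_-$. If $\rho$ were positive somewhere in $[0,r_1)$, there would be a second such set $D'\subset\{r<r_1\}$, and $B$ would be negative definite on the span of the $B$-orthogonal functions $\rho\mathbf 1_D$ and $\rho\mathbf 1_{D'}$, contrary to Lemma~\ref{lem:index}.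
\end{proof}

\begin{proposition}\label{prop:slope}
$\langle\rho,Q\rangle>0$, and hence $\langle v,Q\rangle>0$.
\end{proposition}

\begin{proof}
Only the second case of Lemma~\ref{lem:pattern} needs an argument. Put $s_1=s(r_1)\in(s_-,s_+)$; then $\rho\le0$ where $s>s_1$ and $\rho>0$ where $s<s_1$. Let $a_1=\langle\rho,Q\rangle$, $a_3=\langle\rho,Q^3\rangle$ and $a_*=\langle\rho,Q^{2\sigma+1}\rangle$. Pairing \eqref{eq:rho} with $Q$ and with $p$ and using \eqref{eq:LQ}, \eqref{eq:pQ} gives
\[
a_3-\sigma a_*=N,\qquad a_3-a_*-\omega a_1=\tfrac N{\sigma+1}.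
\]
Subtracting the first identity from $\sigma+1$ times the second gives $\sigma a_3-a_*-(\sigma+1)\omega a_1=0$. We add $\kappa$ times this to the second identity. With
\[
k(s)=(s-s^\sigma)+\kappa(\sigma s-s^\sigma)
\]
the result is $\int\rho Q\,k(s)\,dx-(1+(\sigma+1)\kappa)\omega a_1=\frac N{\sigma+1}$, or
\begin{equation}\label{eq:key}
\int\rho\,Q\,[k(s)-k(s_1)]\,dx+\big[k(s_1)-(1+(\sigma+1)\kappa)\omega\big]a_1=\tfrac N{\sigma+1}>0 .
\end{equation}
We want the integral to be negative and the coefficient of $a_1$ to be positive. For $\kappa=0$ the coefficient is $-G'(s_1)>0$, but $k(s_+)=\omega<k(s_1)$, so $k-k(s_1)$ has the wrong sign for $s$ near $s_+$. The added weight $\sigma s-s^\sigma$ is increasing on $(0,1)$, which contains $[s_1,s_+]$, so we can raise $\kappa$ until $k(s_+)=k(s_1)$: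
\[
\kappa=\frac{s_1-s_1^\sigma-\omega}{(\sigma s_+-s_+^\sigma)-(\sigma s_1-s_1^\sigma)}>0 .
\]
The numerator is $-G'(s_1)$; it is positive because $r_1$ lies in the core. The function $k=(1+\sigma\kappa)s-(1+\kappa)s^\sigma$ is strictly concave with $k(s_1)=k(s_+)$, so $k>k(s_1)$ on $(s_1,s_+)$ and $k<k(s_1)$ on $(0,s_1)$. (For $\sigma=2$, $k(s)-k(s_1)=(1+\kappa)(s-s_1)(s_+-s)$.) Since $s<s_+$ everywhere, the integrand in \eqref{eq:key} is nonpositive for $r\le r_1$ and negative for $r>r_1$. The coefficient of $a_1$, computed from $k(s_1)=k(s_+)$ and $\omega=s_+-s_+^\sigma$, equals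
\[
\kappa\big[\sigma s_+-s_+^\sigma-(\sigma+1)(s_+-s_+^\sigma)\big]=\kappa s_+(\sigma s_+^{\sigma-1}-1),
\]
which is positive because $s_+>s_c$. Thus \eqref{eq:key} gives $a_1>0$, and \eqref{eq:v} finishes the proof.
\end{proof}

\section{Orbital stability}\label{sec:stab}

We now carry out the argument outlined at the start of Section~\ref{sec:idea}: positivity of the forms, then coercivity, then a Lyapunov functional.

\begin{lemma}[Positivity]\label{lem:pos}
\begin{itemize}
\item[(i)] If $g\in H^1$ is real and has mean zero on circles about the origin, then $B(g,g)\ge0$, with equality only for $g\in\operatorname{span}\{\partial_1Q,\partial_2Q\}$.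
\item[(ii)] If $g\in X\setminus\{0\}$ and $\langle g,Q\rangle=0$, then $B(g,g)>0$.
\item[(iii)] If $g\in H^1\setminus\{0\}$ is real and $\langle g,Q\rangle=0$, then $B_-(g,g)>0$.
\item[(iv)] $\ker L_+=\operatorname{span}\{\partial_1Q,\partial_2Q\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Expand $g=\sum_{\ell\ge1}(g_\ell^c(r)\cos\ell\vartheta+g_\ell^s(r)\sin\ell\vartheta)$. Since $|\nabla g|^2=|\partial_rg|^2+r^{-2}|\partial_\vartheta g|^2$, Parseval's identity gives
\[
B(g,g)=\tfrac12\sum_{\ell\ge1}\big(b_\ell(g_\ell^c)+b_\ell(g_\ell^s)\big),\qquad b_\ell(a)=\int_{\mathbb R^2}\Big(\tfrac12a'^2+f'(Q)a^2+\frac{\ell^2}{2r^2}a^2\Big)dx,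
\]
and each coefficient $a$ satisfies $a\in X$ and $a/r\in L^2(\mathbb R^2)$. Differentiating $Q''+Q'/r=2f(Q)$ shows that the radial function $\psi=-Q'>0$ satisfies $(-\frac12\Delta+f'(Q)+\frac1{2r^2})\psi=0$ on $\Omega=\mathbb R^2\setminus\{0\}$. Lemma~\ref{lem:subst} applies to $b_1$: if $\chi$ is smooth, $0$ on $[0,1]$ and $1$ on $[2,\infty)$, then $\chi(r/\varepsilon)a\to a$ in the norm $\|a\|_{H^1}+\|a/r\|_2$, because the term with $\chi'$ is bounded by $C\|(a/r)\mathbf 1_{\{r<2\varepsilon\}}\|_2$, and away from the origin one cuts off and mollifies as usual. Hence $b_1(a)\ge\frac12\int\psi^2|(a/\psi)'|^2dx\ge0$, with equality only if $a$ is a multiple of $Q'$. For $\ell\ge2$, $b_\ell(a)=b_1(a)+\frac{\ell^2-1}2\|a/r\|_2^2>0$ unless $a=0$. Finally, $\partial_1Q=Q'\cos\vartheta$ and $\partial_2Q=Q'\sin\vartheta$.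

(ii) We have $B(v,g)=-\langle Q,g\rangle=0$ and $B(v,v)=-\langle v,Q\rangle<0$. If $B(g,g)<0$, then $B$ is negative definite on $\operatorname{span}\{v,g\}$, contrary to Lemma~\ref{lem:index}. So $B\ge0$ on $Q^\perp$. If $B(g,g)=0$, then \eqref{eq:CS} and (F2) give $Lg=\lambda Q$, so $g=-\lambda v$ by Proposition~\ref{prop:nondeg}, and $0=\langle g,Q\rangle=-\lambda\langle v,Q\rangle$ forces $g=0$.

(iii) Since $L_-Q=0$, Lemma~\ref{lem:subst} gives $B_-(g,g)\ge\frac12\int Q^2|\nabla(g/Q)|^2dx$, which vanishes only for multiples of $Q$.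

(iv) Differentiating $\Delta Q=2f(Q)$ gives $L_+\partial_jQ=0$. Conversely, let $L_+g=0$. As $L_+$ commutes with rotations, the average $g_0$ of $g$ over rotations satisfies $Lg_0=0$, so $g_0=0$ by Proposition~\ref{prop:nondeg}. Then $B(g,g)=0$ and (i) applies.
\end{proof}

Fix $K$ with $4K\langle v,Q\rangle>1$.

\begin{lemma}[Coercivity]\label{lem:coer}
There is $c>0$ such that, for real $h_1,h_2\in H^1$ with $h_1\perp\partial_1Q,\partial_2Q$ and $h_2\perp Q$ in $L^2$,
\[
B(h_1,h_1)+4K\langle Q,h_1\rangle^2\ge c\|h_1\|_{H^1}^2,\qquad B_-(h_2,h_2)\ge c\|h_2\|_{H^1}^2 .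
\]
\end{lemma}

\begin{proof}
Write $h_1=g+\alpha v+h^\sharp$, where $h^\sharp$ has mean zero on circles, $g\in X$ and $g\perp Q$; this is possible since $\langle v,Q\rangle\ne0$. Radial functions are orthogonal to $\partial_jQ$, so $h^\sharp\perp\partial_jQ$. The three terms are mutually $B$-orthogonal and $\langle Q,h_1\rangle=\alpha\langle v,Q\rangle$, so the first form equals
\[
B(g,g)+\alpha^2\langle v,Q\rangle\big(4K\langle v,Q\rangle-1\big)+B(h^\sharp,h^\sharp),
\]
which is positive for $h_1\ne0$ by Lemma~\ref{lem:pos}. The second form is positive by Lemma~\ref{lem:pos}(iii).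

Each form can be written as $n+\mathcal K$ on a closed subspace $Y$ of $H^1$, where $n(h)=\frac12\|\nabla h\|_2^2+\omega\|h\|_2^2$ is equivalent to $\|h\|_{H^1}^2$, and $\mathcal K$ consists of $\int Wh^2$, with $W$ bounded and tending to $0$ at infinity, and possibly $4K\langle Q,h\rangle^2$. By Rellich's theorem on large disks, $\mathcal K(h_j)\to\mathcal K(h)$ when $h_j\rightharpoonup h$ in $H^1$. If coercivity failed, there would be $h_j\in Y$ with $n(h_j)=1$, $\mathcal K(h_j)\to-1$ and $h_j\rightharpoonup h\in Y$. Then $\mathcal K(h)=-1$ and $n(h)\le1$, so $h\ne0$ and $n(h)+\mathcal K(h)\le0$, a contradiction.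
\end{proof}

The functional $\Psi(u)=S(u)-S(Q)+K(M(u)-M(Q))^2$ is continuous on $H^1$, conserved by the flow, invariant under phases and translations, and $\Psi(Q)=0$. To apply Lemma~\ref{lem:coer} we must move $u$ along its orbit until the orthogonality conditions hold; the point of the orbit of $Q$ closest to $u$ in $L^2$ achieves this.

\begin{lemma}[Lyapunov functional]\label{lem:lyap}
There are $\eta_0,c_0>0$ such that $d(u)\le\eta_0$ implies $\Psi(u)\ge c_0\,d(u)^2$.
\end{lemma}

\begin{proof}
We have $\|u-e^{i\theta}Q(\cdot-y)\|_2^2=\|u\|_2^2+\|Q\|_2^2-2\Phi(\theta,y)$, where $\Phi(\theta,y)=\operatorname{Re}\int e^{-i\theta}u(x)Q(x-y)\,dx$. The function $\max_\theta\Phi(\theta,y)=|\int u(x)Q(x-y)\,dx|$ is continuous in $y$ and tends to $0$ at infinity, so $\Phi$ has a maximum point $(\theta,y)$. Write $e^{-i\theta}u(\cdot+y)=Q+h$, $h=h_1+ih_2$. At the maximum, $0=\partial_\theta\Phi=\langle h_2,Q\rangle$ and $0=\partial_{y_j}\Phi=-\langle Q+h_1,\partial_jQ\rangle=-\langle h_1,\partial_jQ\rangle$. Also $\|h\|_{H^1}\ge d(u)$.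

The function $h$ is small in $H^1$, not only in $L^2$. Let $d(u)<\eta$ and write $u=e^{i\theta_0}(Q+g)(\cdot-y_0)$ with $\|g\|_{H^1}<\eta$. With $\alpha=\theta_0-\theta$, $z=y_0-y$ and $\zeta=e^{i\alpha}Q(\cdot-z)-Q$ we have $h=\zeta+e^{i\alpha}g(\cdot-z)$. Minimality of the $L^2$ distance gives $\|h\|_2\le\|g\|_2$, so $\|\zeta\|_2\le2\eta$ and $\|\nabla\zeta\|_2^2\le\|\zeta\|_2\|\Delta\zeta\|_2\le4\eta\|\Delta Q\|_2$. Hence $\|h\|_{H^1}\le3\eta+2(\eta\|\Delta Q\|_2)^{1/2}$.

Since $M(u)-M(Q)=2\langle Q,h_1\rangle+\|h\|_2^2$, Lemmas~\ref{lem:taylor} and~\ref{lem:coer} give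
\[
\Psi(u)=B(h_1,h_1)+4K\langle Q,h_1\rangle^2+B_-(h_2,h_2)+o(\|h\|_{H^1}^2)\ge\tfrac c2\|h\|_{H^1}^2\ge\tfrac c2\,d(u)^2
\]
when $d(u)$ is small enough.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:C}]
Let $Q$ be a positive radial ground state; for $\sigma=2$ this is $Q_\omega$ by (K3), and $f'(Q)=\omega-3Q^2+5Q^4$. The statements on $\ker L_+$ and $v$ are Lemma~\ref{lem:pos}(iv) and Propositions~\ref{prop:nondeg} and~\ref{prop:slope}. Given $\varepsilon>0$, let $0<\eta<\min(\eta_0,\varepsilon)$ and choose $\delta\in(0,\eta)$ such that $\|u_0-Q\|_{H^1}\le\delta$ implies $\Psi(u_0)<c_0\eta^2$. For such $u_0$ we have $d(u_0)<\eta$, and $t\mapsto d(u(t))$ is continuous because $d$ is Lipschitz on $H^1$. If $d(u(t))=\eta$ for some $t$, then $\Psi(u_0)=\Psi(u(t))\ge c_0\eta^2$ by Lemma~\ref{lem:lyap}, a contradiction. So $d(u(t))<\eta<\varepsilon$ for all $t\in\mathbb R$.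
\end{proof}

\section{The mass curve and the energy minimizers}\label{sec:mass}

In this section $\sigma=2$, and we prove Theorem~\ref{thm:B}. The slope of the mass comes from Theorem~\ref{thm:A}. Its range comes from the minimization of $E$ at fixed mass, which produces a positive solution of every mass $m>M_0$; by monotonicity there is only one candidate. We use two further results. Weinstein's sharp inequality \cite{W} states that
\begin{equation}\label{eq:GN}
\|u\|_4^4\le\frac{M(u)}{M_0}\|\nabla u\|_2^2\qquad(u\in H^1(\mathbb R^2)),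
\end{equation}
and the theorem of Gidas, Ni and Nirenberg \cite{GNN} implies that a positive solution of \eqref{eq:stat} with $\omega>0$, which tends to $0$ at infinity by (F1) and (F2), is radial about some point.

\subsection*{The slope}
Fix $\omega_0\in(0,\frac3{16})$. Since $H^2(\mathbb R^2)$ is a Banach algebra, $(\omega,\phi)\mapsto-\frac12\Delta\phi+\omega\phi-\phi^3+\phi^5$ is a smooth map from $\mathbb R\times H^2_{\rm rad}$ to $L^2_{\rm rad}$, and its derivative in $\phi$ at $(\omega_0,Q_{\omega_0})$ is the invertible operator $L$. The implicit function theorem gives a $C^1$ curve $\omega\mapsto\phi_\omega\in H^2_{\rm rad}$ of solutions through $Q_{\omega_0}$. To identify it we show $\phi_\omega>0$. Choose $R$ with $4Q_{\omega_0}(R)^2<\omega_0/2$. For $\omega$ near $\omega_0$ we have $\omega>\omega_0/2$ and $\|\phi_\omega-Q_{\omega_0}\|_\infty<Q_{\omega_0}(R)$. As $Q_{\omega_0}$ is decreasing, $\phi_\omega>0$ for $r\le R$ and $\phi_\omega^2<4Q_{\omega_0}(R)^2<\omega$ for $r\ge R$. Testing the equation with $\phi_\omega^-=\max(-\phi_\omega,0)$,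 which vanishes for $r\le R$, gives
\[
\tfrac12\|\nabla\phi_\omega^-\|_2^2+\int(\omega-\phi_\omega^2+\phi_\omega^4)(\phi_\omega^-)^2dx=0 ,
\]
so $\phi_\omega^-=0$, and $\phi_\omega>0$ by (F3). By (K3), $\phi_\omega=Q_\omega$. Thus $\omega\mapsto Q_\omega$ is $C^1$ in $H^2_{\rm rad}$. Differentiating the equation gives $L\,\partial_\omega Q_\omega=-Q_\omega$, so $\partial_\omega Q_\omega=v$ and $\frac d{d\omega}M(Q_\omega)=2\langle v,Q_\omega\rangle>0$.

\subsection*{The lower bound $M(Q_\omega)>M_0$}
Let $Q=Q_\omega$ and $N_k=\|Q\|_k^k$. Testing \eqref{eq:stat} with $Q$ gives $\frac12\|\nabla Q\|_2^2+\omega M(Q)-N_4+N_6=0$, and Lemma~\ref{lem:poho} gives $\omega M(Q)=\frac12N_4-\frac13N_6$. Hence $\|\nabla Q\|_2^2=N_4-\frac43N_6<N_4$, and \eqref{eq:GN} yields $M(Q)>M_0$. The same two identities without the quintic term give $\|\nabla Q_0\|_2^2=\|Q_0\|_4^4$.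

\subsection*{Existence of minimizers for $m>M_0$}
From $-\frac12s^2+\frac13s^3=\frac s3(s-\frac34)^2-\frac3{16}s$ we get $E(u)\ge T(u)-\frac3{16}M(u)$, so $I(m)>-\infty$ and minimizing sequences are bounded in $H^1$. With $a^2=m/M_0>1$, the function $u_\lambda(x)=a\lambda Q_0(\lambda x)$ has mass $m$ and
\[
E(u_\lambda)=\tfrac12a^2(1-a^2)\lambda^2\|\nabla Q_0\|_2^2+\tfrac13a^6\lambda^4\|Q_0\|_6^6<0
\]
for small $\lambda$, so $I(m)<0$. By (F4) there is a minimizing sequence in $X$, and by (F1) a subsequence converges weakly in $X$ and strongly in $L^4\cap L^6$ to some $u$. Then $E(u)\le I(m)<0$, so $u\ne0$, and $M(u)\le m$. If $M(u)<m$, let $\lambda^2=m/M(u)>1$; then $u(\cdot/\lambda)$ has mass $m$ and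
\[
E(u(\cdot/\lambda))=E(u)+(\lambda^2-1)\big(E(u)-T(u)\big)<E(u)\le I(m),
\]
which is impossible. So $u$ is a minimizer.

\subsection*{Classification}
Let $u$ be any minimizer at mass $m>M_0$. By (F4), $|u|$ has mass $m$ and $E(|u|)\le E(u)$, so $|u|$ is a minimizer and $\|\nabla|u|\|_2=\|\nabla u\|_2$. By the Lagrange multiplier rule, $|u|$ solves \eqref{eq:stat} for some real $\omega$, and $\omega\in(0,\frac3{16})$ by (K2). By (F2) and (F3), $|u|$ is positive and smooth; by \cite{GNN} it is radial about a point $y$; by (K3), $|u|=Q_\omega(\cdot-y)$. In particular $M(Q_\omega)=m$. The function $\zeta=u/|u|$ lies in $H^1_{\rm loc}$ and has modulus one, so $\operatorname{Re}(\bar\zeta\nabla\zeta)=0$ and $|\nabla u|^2=|\nabla|u||^2+|u|^2|\nabla\zeta|^2$ almost everywhere. Equality of the gradient norms gives $\nabla\zeta=0$, so $u=e^{i\theta}Q_\omega(\cdot-y)$.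

Since a minimizer exists for every $m>M_0$, the strictly increasing map $\omega\mapsto M(Q_\omega)$, which takes values in $(M_0,\infty)$, is onto this interval, and $\omega=\omega(m)$ is unique. By invariance of $E$ and $M$, the whole orbit of $Q_{\omega(m)}$ consists of minimizers. Each $Q_\omega$ is of this form, with $m=M(Q_\omega)$.

\subsection*{The function $I$}
For $m>M_0$ we have $I(m)=E(Q_{\omega(m)})$, and $m\mapsto\omega(m)$ is $C^1$ and strictly increasing by the inverse function theorem. Since $Q_\omega$ is a critical point of $E+\omega M$, we have $\frac d{d\omega}E(Q_\omega)=-\omega\frac d{d\omega}M(Q_\omega)$, so $I'(m)=-\omega(m)$. This is negative and strictly decreasing in $m$, so $I$ is strictly decreasing and strictly concave. For $0<m\le M_0$ and $M(u)=m$, inequality \eqref{eq:GN} gives $E(u)\ge(1-\frac m{M_0})T(u)+\frac13\|u\|_6^6>0$, while $\lambda u(\lambda\,\cdot)$ has mass $m$ and energy $\lambda^2(T(u)-\frac12\|u\|_4^4)+\frac13\lambda^4\|u\|_6^6\to0$ as $\lambda\to0$. Hence $I(m)=0$ is not attained,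 and Theorem~\ref{thm:B} is proved.

\begin{thebibliography}{9}

\bibitem{CKS} R. Carles, C. Klein, C. Sparber, \emph{On soliton (in-)stability in multi-dimensional cubic-quintic nonlinear Schr\"odinger equations}, arXiv:2012.11637 (2020).

\bibitem{Caz} Cazenave, \emph{Semilinear Schr\"odinger Equations}, 2003.

\bibitem{CL} Coddington, Levinson, Chapter 3.

\bibitem{GNN} Gidas, Ni, Nirenberg, 1981.

\bibitem{W} Weinstein, Comm. Math. Phys., 1983.

\end{thebibliography}
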